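# Regular rings of invariants and principal augmentation ideals for actions of prime order

## Fixed hypersurfaces: a guess and six tests

Fix a prime $p$. Let $B$ be a regular local ring: a Noetherian local ring whose maximal ideal $\mathfrak m_B$ is generated by $\dim B$ elements. Let $G=\langle\sigma\rangle$ be cyclic of order $p$, acting faithfully on $B$ by local automorphisms, that is, by ring automorphisms that map $\mathfrak m_B$ onto itself. Let $A=B^G$ be the ring of invariants. When is $A$ regular? Here "regular" always includes "Noetherian", and we assume nothing about characteristics, residue fields or completeness.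

From linear reflections one guesses the answer: $A$ should be regular when $\sigma$ fixes a hypersurface pointwise. To say this in algebra we need one notion.

**Definition (augmentation ideal).** $I_G$ is the ideal of $B$ generated by all $g(b)-b$ with $g\in G$, $b\in B$; equivalently, by all $\sigma(b)-b$ with $b\in B$.

A prime $Q$ contains $I_G$ exactly when $\sigma(Q)=Q$ and $\sigma$ acts trivially on $B/Q$, so $V(I_G)$ is the locus fixed by $\sigma$. The first guess is then:

**First guess.** $A$ is regular if and only if $V(I_G)$ is empty or a hypersurface, i.e. every minimal prime over $I_G$ has height at most one.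

For power series rings $B=k[[x_1,\dots,x_n]]$ with $\sigma$ fixing the field $k$, the ideal $I_G$ equals $\mathfrak c=(\sigma(x_1)-x_1,\dots,\sigma(x_n)-x_n)$. Indeed, the identity $\sigma(bc)-bc=\sigma(b)(\sigma(c)-c)+(\sigma(b)-b)c$ gives $\sigma(b)-b\in\mathfrak c$ for polynomials $b$. A power series is a polynomial plus an element of $\mathfrak m_B^N$, so in general $\sigma(b)-b\in\mathfrak c+\mathfrak m_B^N$ for all $N$, and $\bigcap_N(\mathfrak c+\mathfrak m_B^N)=\mathfrak c$ by Krull's intersection theorem.

**Test 1 (dimension $0$).** If $B$ is a field, then $I_G=B$, the fixed locus is empty, and $A$ is a field. For instance, $B=\mathbb C$ with complex conjugation.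

**Test 2 (dimension $1$).** If $B$ is a discrete valuation ring with valuation $v$, then $I_G$ is nonzero, so it is $B$ or a power of $\mathfrak m_B$. Let $L=\operatorname{Frac}B$. Then $A=B\cap L^G$ is the set of $a\in L^G$ with $v(a)\ge0$ or $a=0$. The restriction of $v$ to $L^G$ is nontrivial, since the norm of a uniformizer has positive value. So $A$ is a discrete valuation ring, hence regular.

**Test 3 (diagonal actions).** Let $k$ contain a $p$-th root of unity $\zeta\neq1$ (so $\operatorname{char}k\ne p$), let $B=k[[x_1,\dots,x_n]]$ and $\sigma(x_i)=\zeta^{a_i}x_i$ with $0\le a_i<p$, not all zero. Then $I_G=(x_i: a_i\ne0)$. If only $a_1\neq0$, the fixed locus is the hypersurface $x_1=0$ and $A=k[[x_1^p,x_2,\dots,x_n]]$ is regular. Suppose $a_1,a_2\ne0$. The invariants are the power series in invariant monomials. The monomials $x_i$ (if $a_i=0$) and $x_i^p$ (if $a_i\neq0$) are $n$ invariant monomials that are not products of two nontrivial invariant monomials. So is $x_1x_2^j$, where $1\le j\le p-1$ solves $a_1+ja_2\equiv0$ mod $p$: among the divisors $x_2^i$ and $x_1x_2^i$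 with $0\le i\le j$, only $1$ and $x_1x_2^j$ are invariant. No indecomposable monomial occurs in an element of $\mathfrak m_A^2$, so these $n+1$ monomials are linearly independent in $\mathfrak m_A/\mathfrak m_A^2$. As $\dim A=n$, the ring $A$ is not regular. The guess holds.

**Test 4 (swaps, $p=2$, any characteristic).** Let $\sigma$ swap $x$ and $y$ in $B=k[[x,y]]$. Then $I_G=(x-y)$. With $e_1=x+y$ and $e_2=xy$ we have $B/(e_1,e_2)=k[x]/(x^2)$, so $B=k[[e_1,e_2]]+k[[e_1,e_2]]\,x$. If $\alpha+\beta x$ is invariant, then $\beta(x-y)=0$, so $\beta=0$. Hence $A=k[[e_1,e_2]]$, regular.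

Now swap two pairs: $B=k[[x_1,y_1,x_2,y_2]]$. Then $I_G=(x_1-y_1,\,x_2-y_2)$, of height two. The linear invariants have basis $x_1+y_1$, $x_2+y_2$. The quadratic ones have as basis the six orbit sums $x_1^2+y_1^2$, $x_1y_1$, $x_2^2+y_2^2$, $x_2y_2$, $x_1x_2+y_1y_2$, $x_1y_2+y_1x_2$. Products of linear invariants span a space of dimension $3$ among these. Sending an element of $\mathfrak m_A$ to its linear part and to its quadratic part modulo products of linear invariants is onto a space of dimension $2+3=5$ and kills $\mathfrak m_A^2$. So $\dim\mathfrak m_A/\mathfrak m_A^2\ge5>4=\dim A$, and $A$ is not regular. The guess holds again.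

**Test 5 (characteristic $p$).** Let $\operatorname{char}k=p$, $B=k[[x,y]]$, $\sigma(x)=x$, $\sigma(y)=y+x$. Then $I_G=(x)$. Put $N=\prod_{n\in\mathbb F_p}(y+nx)$ and $A'=k[[x,N]]\subset A$. Since $B/(x,N)=k[y]/(y^p)$, $B$ is generated over $A'$ by $1,y,\dots,y^{p-1}$. So $[L:\operatorname{Frac}A']\le p=[L:L^G]$, whence $\operatorname{Frac}A'=L^G$. As $A$ is integral over the normal ring $A'$ and $A\subset\operatorname{Frac}A'$, we get $A=A'$, regular.

**Test 6 (the guess fails).** Let $p\ge3$, $\operatorname{char}k=p$, $B=k[[x,y,z]]$ and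
$$\sigma(x)=x,\qquad \sigma(y)=y+x^2,\qquad \sigma(z)=z+xy .$$
By induction $\sigma^n(y)=y+nx^2$ and $\sigma^n(z)=z+nxy+\binom n2x^3$, so $\sigma$ has order $p$ (for odd $p$, $p$ divides $\binom p2$). Here
$$I_G=(x^2,xy)=x\cdot(x,y),$$
and $V(I_G)=V(x)$ is an irreducible hypersurface. The guess predicts that $A$ is regular. It is not. Suppose it were. We have $xB\cap A=xA$: if $xb$ is invariant, so is $b$. Hence $A/xA\subset B/xB=k[[y,z]]$. Since $x\notin\mathfrak m_B^2\supset\mathfrak m_A^2$, the ring $A/xA$ is regular, hence a normal domain. The element $q=y^2-2xz-x^2y$ is invariant: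
$$\sigma(q)=(y^2+2x^2y+x^4)-(2xz+2x^2y)-(x^2y+x^4)=q .$$
So is $\prod_{n\in\mathbb F_p}(y+nx^2)$. Modulo $x$ these are $y^2$ and $y^p$, so $A/xA$ contains $y^2$ and $y^p$. Its fraction field contains $y=y^p/(y^2)^{(p-1)/2}$, and $y$ is integral over it, so $y\in A/xA$. That means some $y+xc$ with $c\in B$ is invariant. Then $x^2+x(\sigma(c)-c)=0$, so $-x=\sigma(c)-c\in I_G=x(x,y)$ and $-1\in(x,y)$, which is absurd.

In all the tests where $A$ was regular, the ideal $I_G$ itself was principal. In Test 6 the locus is a hypersurface but the ideal is not principal. So one should look at the ideal and not at the locus.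

## The equivalence, and a version for factorial rings

The problem is taken from Franz J. Király, Werner Lütkebohmert, "Invariants of normal local rings by p-cyclic group actions", arXiv:1001.1945 (2010). It asks to prove or disprove a conjecture, and the answer is that the conjecture is true:

**Theorem A.** Let $B$ be a regular local ring and let $G$ be a cyclic group of prime order $p$ acting faithfully on $B$ by local automorphisms. Then the following conditions are equivalent:

- (A1) $I_G$ is principal.
- (A2) $A=B^G$ is regular.

We write $k_A,k_B$ for the residue fields of $A$ and $B$. The same method gives more.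

**Theorem B.** Let $B$ be a Noetherian factorial local domain with a faithful action of a group $G$ of prime order $p$ by local automorphisms, and let $A=B^G$ (not assumed Noetherian). The following are equivalent:

- (B1) $I_G$ is principal;
- (B2) $B=A[y]$ for some $y\in B$;
- (B3) $B$ is flat over $A$.

If $B$ is regular, these are also equivalent to

- (B4) $A$ is regular.

Moreover:

- (B5) If $B$, as an $A$-module, has a free direct summand of finite rank $r>[k_B:k_A]$, then (B1)–(B3) hold. In particular, if $k_A=k_B$, then $I_G$ is principal if and only if $A^2$ is a direct summand of the $A$-module $B$.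

## The extension $A\subset B$ and its localizations

Let $B$ be a domain on which $G$ acts faithfully, $K=\operatorname{Frac}A$, $L=\operatorname{Frac}B$, and $\operatorname{Tr}=\sum_{g\in G}g:L\to K$. We use the following facts.

**Fact 1.** $B$ is integral over $A$, since $b$ is a root of $\prod_g(X-g(b))\in A[X]$. The group $G$ acts transitively on the primes of $B$ over a given prime of $A$. So if $B$ is local, $A$ is local with $\mathfrak m_A=\mathfrak m_B\cap A$, and $\mathfrak m_B$ is the only prime of $B$ over $\mathfrak m_A$. Also $\dim A=\dim B$.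

**Fact 2.** Each element of $L$ can be written $b/a$ with $b\in B$, $0\ne a\in A$: multiply numerator and denominator by the other conjugates of the denominator. So $L=K\cdot B$, $L^G=K$, and $L/K$ is Galois with group $G$ and degree $p$. Moreover $A=B\cap K$, so if $B$ is normal, then $A$ is normal.

**Fact 3.** $I_G\ne0$ as the action is faithful, and $I_G$ is $G$-stable. For every $1\ne g\in G$ the elements $g(b)-b$ $(b\in B)$ already generate $I_G$. Indeed $\sigma=g^m$ for some $m\ge 1$, and
$$\sigma(b)-b=\sum_{k<m}\bigl(g(g^kb)-g^kb\bigr).\tag{1}$$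

**Fact 4.** If $T\subset A$ is a multiplicative set without $0$, then $(T^{-1}B)^G=T^{-1}A$, and the augmentation ideal of $T^{-1}B$ is $T^{-1}I_G$, because $\sigma(b/t)-b/t=(\sigma(b)-b)/t$. So Fact 3 holds in $T^{-1}B$ as well.

**Fact 5.** The operators $1,\sigma,\dots,\sigma^{p-1}$ on $L$ are left $L$-linearly independent (Artin). In particular $\operatorname{Tr}\ne0$, so $w\mapsto\operatorname{Tr}(w\,\cdot)$ is an injective $K$-linear map $L\to\operatorname{Hom}_K(L,K)$. Both sides have dimension $p$, so every $K$-linear form on $L$ is $\operatorname{Tr}(w\,\cdot)$ for a unique $w\in L$.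

## Divided differences, and (A1) implies (A2)

Take $p=2$ first. Suppose $y\in B$ is such that $y_1-y_0=\sigma(y)-y$ generates $I_G$. For $b\in B$ the quotient $D_1(b)=\dfrac{\sigma(b)-b}{\sigma(y)-y}$ lies in $B$ and is invariant, and $b-D_1(b)y$ is invariant too: $\sigma$ changes it by $(\sigma(b)-b)-D_1(b)(\sigma(y)-y)=0$. So $B=A+Ay$. The polynomial $b+D_1(b)(X-y)$ is the line through the points $(y,b)$ and $(\sigma(y),\sigma(b))$. For general $p$ we interpolate through all $p$ conjugate points; the coefficients in Newton's form are divided differences.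

**Lemma 1.** Let $S$ be a local domain with a faithful action of $G$ by automorphisms, with augmentation ideal $I$, and let $R=S^G$. Suppose $I$ is principal. Then there is $y\in S$ with $I=(\sigma(y)-y)$. Put $y_i=\sigma^i(y)$ for $0\le i\le p-1$. Then:

(a) $(y_i-y_j)=I$ for all $i\ne j$.

(b) Put $D_0=\mathrm{id}$ and $D_k=(y_k-y_0)^{-1}(\sigma-1)\circ D_{k-1}$ for $1\le k\le p-1$. Then $D_k(S)\subset S$ and
$$D_k(b)=\sum_{i=0}^k\frac{\sigma^i(b)}{\prod_{0\le j\le k,\,j\ne i}(y_i-y_j)}.\tag{2}$$
With $f=\prod_j(X-y_j)\in R[X]$ we have in particular $D_{p-1}(b)=\operatorname{Tr}\bigl(b/f'(y)\bigr)$.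

(c) $S=R[y]\cong R[X]/(f)$ is free over $R$ with basis $1,y,\dots,y^{p-1}$.

**Proof: finding $y$.** Let $\mathfrak m$ be the maximal ideal of $S$ and $I=(a)$, $a\ne0$. An element $ca$ of $I$ generates $I$ iff $c$ is a unit, iff $c\notin\mathfrak m$, iff $ca\notin\mathfrak ma=\mathfrak mI$. So an element of $I$ generates $I$ iff it is not in $\mathfrak mI$, and $\mathfrak mI\ne I$. The elements $\sigma(b)-b$ generate $I$, so they do not all lie in $\mathfrak mI$. One that does not, say $\sigma(y)-y$, generates $I$.

**Proof of (a): passing from $\sigma$ to all differences.** Let $1\ne g\in G$ and $\sigma=g^m$. The ideal $\mathfrak mI$ is $G$-stable. If $g(y)-y\in\mathfrak mI$, then by (1) $\sigma(y)-y=\sum_{k<m}g^k(g(y)-y)\in\mathfrak mI$, a contradiction. So $g(y)-y$ generates $I$. Since $y_i-y_j=\sigma^j\bigl(\sigma^{i-j}(y)-y\bigr)$ and $I$ is $G$-stable, (a) follows.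

**Proof of (b): closed formula for the recursion.** If $D_{k-1}(S)\subset S$, then $(\sigma-1)D_{k-1}(S)\subset I=(y_k-y_0)$ by (a), so $D_k(S)\subset S$. Formula (2) is clear for $k=0$. Assume it for $k-1$. Since $\sigma(y_i)=y_{i+1}$ for $i\le k-1\le p-2$,
$$\sigma D_{k-1}(b)=\sum_{i=1}^k\frac{\sigma^i(b)}{\prod_{1\le j\le k,\,j\ne i}(y_i-y_j)},\qquad D_{k-1}(b)=\sum_{i=0}^{k-1}\frac{\sigma^i(b)}{\prod_{0\le j\le k-1,\,j\ne i}(y_i-y_j)} .$$
Subtract, and write each coefficient over the common denominator $\prod_{0\le j\le k,\,j\ne i}(y_i-y_j)$. The numerator is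

- for $1\le i\le k-1$: $(y_i-y_0)-(y_i-y_k)=y_k-y_0$;
- for $i=k$ (only the first sum contributes): $y_k-y_0$;
- for $i=0$ (only the second sum contributes): $-(y_0-y_k)=y_k-y_0$.

Dividing by $y_k-y_0$ gives (2) for $k$. For $k=p-1$ the denominators are $\prod_{j\ne i}(y_i-y_j)=f'(y_i)=\sigma^i(f'(y))$, because $f$ has invariant coefficients. So $D_{p-1}(b)=\sum_i\sigma^i\bigl(b/f'(y)\bigr)=\operatorname{Tr}(b/f'(y))$.

**Proof of (c): Newton interpolation.** Let $b\in S$. For $0\le k\le p-1$ let $P_k$ be the unique polynomial of degree $\le k$ over $\operatorname{Frac}S$ with $P_k(y_i)=\sigma^i(b)$ for $0\le i\le k$. By Lagrange's formula $P_k=\sum_{i\le k}\sigma^i(b)\prod_{j\le k,\,j\ne i}\frac{X-y_j}{y_i-y_j}$, so its coefficient at $X^k$ is $D_k(b)$ by (2). The difference $P_k-P_{k-1}$ has degree $\le k$ and vanishes at $y_0,\dots,y_{k-1}$, so it equals $D_k(b)\prod_{j<k}(X-y_j)$. Hence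
$$P:=P_{p-1}=\sum_{k=0}^{p-1}D_k(b)\prod_{j<k}(X-y_j),$$
and its coefficients lie in $S$. Apply $\sigma$ to the coefficients of $P$: the new polynomial takes at $\sigma(y_i)$ the value $\sigma^{i+1}(b)$, so it solves the same interpolation problem and equals $P$ by uniqueness. So the coefficients of $P$ lie in $S^G=R$, and $b=P(y_0)=P(y)\in R[y]$.

It remains to see that $R[y]\cong R[X]/(f)$. A polynomial over $\operatorname{Frac}R$ that vanishes at $y$ vanishes at the $p$ distinct conjugates $y_i$. So $f$, which is monic with coefficients in $R$, is the minimal polynomial of $y$. If $h\in R[X]$ has $h(y)=0$, division by the monic $f$ leaves a remainder in $R[X]$ of degree $<p$ that vanishes at $y$, hence is $0$. So the kernel of $R[X]\to S$, $X\mapsto y$, is $(f)$. $\square$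

**Proof of (A1) $\Rightarrow$ (A2).** Let $B$ be regular with $I_G$ principal. By Lemma 1(c), $B$ is free of rank $p$ over $A$. So $A\to B$ is faithfully flat and $\mathfrak aB\cap A=\mathfrak a$ for every ideal $\mathfrak a$ of $A$. An ascending chain of ideals of $A$ becomes stationary after extension to the Noetherian ring $B$, hence is stationary itself. So $A$ is Noetherian. Regularity descends along flat local homomorphisms of Noetherian local rings (Matsumura, *Commutative Ring Theory*, Thm. 23.7(i)), so $A$ is regular. $\square$

## What purity of the branch locus gives for the converse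

Now let $A$ be regular. We must show that $I_G$ is principal. First we put $I_G$ in a convenient shape. Let $B$ be a Noetherian factorial local domain; by Auslander–Buchsbaum every regular local ring is one. Write $I_G=(a_1,\dots,a_n)$ and set
$$d=\gcd(a_1,\dots,a_n)\neq0,\qquad J=(a_1/d,\dots,a_n/d),\qquad I_G=dJ .\tag{3}$$
The ideal $J$ lies in no height-one prime: such a prime is $(\pi)$ with $\pi$ a prime element, and $\pi$ does not divide all $a_i/d$. And
$$I_G\text{ is principal}\iff J=B.\tag{4}$$
For if $I_G=(a)$, then $a$ is a gcd of the $a_i$, so $J=B$; the other direction is clear. In Test 6, $d=x$ and $J=(x,y)$. In Test 3 with $a_1,a_2\ne0$, $d=1$ and $J=I_G$.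

A sensible first approach to (A2) $\Rightarrow$ (A1) is the purity theorem of Zariski and Nagata: if $A$ is regular and $B$ is a normal domain, finite over $A$, with $L/K$ separable, then the minimal primes of the ramification locus in $\operatorname{Spec}B$ have height one. A prime $Q$ is ramified iff its inertia group $\{g: g(b)-b\in Q\text{ for all }b\}$ is nontrivial. As $p$ is prime, this means that the inertia group is $G$, i.e. $I_G\subset Q$. So purity says that $V(I_G)=V(d)\cup V(J)$ is empty or a hypersurface. Suppose now that $J\subset Q$. Then $Q$ contains a height-one prime $Q'\supset dJ$; since $J\not\subset Q'$, we get $d\in Q'\subset Q$. So purity yields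
$$V(J)\subset V(d).$$
If $d$ is a unit this gives $J=B$ and we are done. If $d$ is not a unit, the argument stops here, because nothing prevents a nontrivial $J$ from hiding inside $V(d)$. In Test 6, $V(J)=V(x,y)\subset V(x)=V(d)$: the conclusion of purity holds there, although $I_G$ is not principal. A tool that sees only supports cannot separate the two conditions. We need something that sees $J$ itself, in codimension two and beyond.

## Linear forms when $p=2$

If $A$ is regular, then $B$ will turn out to be free over $A$, so it has many $A$-linear forms $B\to A$. Here is a contrast. When $x$ and $y$ are swapped in $k[[x,y]]$ (Test 4), the form $b\mapsto(\sigma(b)-b)/(y-x)$ has values in $A$ and takes the value $1$ at $x\in\mathfrak m_B$. For $\sigma=-1$ on $k[[x,y]]$, with $\operatorname{char}k\neq 2$, Corollary 3 below will show that no form takes a unit value on an element of $\mathfrak m_B$. The plan is to write every form $\varphi$ with integral coefficients in terms of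
$$\Delta=d^{-1}(\sigma-1):L\to L,\qquad \Delta(B)\subset J .\tag{5}$$
The inclusion holds because $(\sigma-1)(B)\subset I_G=dJ$. Such an expression sees $J$.

Let $p=2$ and $\varphi\in\operatorname{Hom}_A(B,A)$. Extended to $L$, it is $\operatorname{Tr}(w\,\cdot)$ for some $w\in L$ by Fact 5. Since $\sigma=1+d\Delta$,
$$\varphi(b)=wb+\sigma(w)\sigma(b)=c_0b+c_1\Delta(b),\qquad c_0=w+\sigma(w)=\varphi(1)\in A,\quad c_1=d\,\sigma(w).$$
Is $c_1\in B$? For every $b\in B$,
$$w\,(b-\sigma(b))=\operatorname{Tr}(wb)-\sigma(b)\operatorname{Tr}(w)=\varphi(b)-\sigma(b)\varphi(1)\in B.\tag{6}$$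
So $wdJ=wI_G\subset B$. Write $wd=n/m$ in lowest terms in the factorial ring $B$. Then $m$ divides every element of $J$, so $m$ is a unit and $wd\in B$. As $I_G$ is $G$-stable, $\sigma(d)$ is also a gcd of $I_G$, so $d/\sigma(d)$ is a unit and $c_1=(d/\sigma(d))\,\sigma(wd)\in B$.

If $I_G$ is not principal, then $J\subset\mathfrak m_B$, and for $b\in\mathfrak m_B$ we get $\varphi(b)=c_0b+c_1\Delta(b)\in\mathfrak m_B$. No form takes a unit value on $\mathfrak m_B$.

For larger $p$ a bound on $w$ is not enough. For $p=3$ one computes $\sigma^2=1+(d+\sigma(d))\Delta+d\sigma(d)\Delta^2$, using $d\Delta(d)=\sigma(d)-d$. Hence the coefficient of $\Delta$ in $\operatorname{Tr}(w\,\cdot)$ is $d\,\sigma(w)+(d+\sigma(d))\,\sigma^2(w)$. The bound to expect, and the one we shall prove locally, is $w\in d^{-2}B$. With it both terms may have a pole $d^{-1}$, and these poles have to cancel. Lemma 1 will produce this cancellation, at height-one primes.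

## Integral expansions of linear forms in powers of $\Delta$

Let $B$ be a Noetherian factorial local domain with $G$ acting as above, with $d$, $J$, $\Delta$ as in (3) and (5). Elements of $L$ also denote multiplication operators on $L$. From $\Delta(bx)=d^{-1}\bigl(\sigma(b)\sigma(x)-\sigma(b)x+\sigma(b)x-bx\bigr)$ we read off
$$\Delta\circ b=\sigma(b)\,\Delta+\Delta(b)\qquad(b\in L).\tag{7}$$
So $\Delta$ is a twisted derivation. For example, in the swap above with $d=y-x$, (7) gives $\Delta(x^2)=y\Delta(x)+\Delta(x)x=x+y$. In $\Delta^i$ with $i\le p-1$ the coefficient of $\sigma^i$ is $\prod_{k<i}\sigma^k(d)^{-1}\ne0$, and no $\sigma^j$ with $i<j\le p-1$ occurs. By Fact 5, $1,\Delta,\dots,\Delta^{p-1}$ is therefore a left $L$-basis of $\bigoplus_{i<p}L\sigma^i$.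

**Proposition 2.** Every $\varphi\in\operatorname{Hom}_A(B,A)$ has the form $\varphi=\sum_{i=0}^{p-1}c_i\Delta^i|_B$ with all $c_i\in B$.

**Step 1: reduction to height one.** The purpose is to replace $B$ by rings in which $J$ becomes trivial. Since $L=K\cdot B$, $\varphi$ extends to a $K$-linear map $L\to K$, and by Fact 5 this is
$$\varphi=\operatorname{Tr}(w\,\cdot)=\sum_{i<p}\sigma^i(w)\sigma^i=\sum_{i<p}c_i\Delta^i$$
with $w\in L$ and unique $c_i\in L$. As $B$ is a Noetherian normal domain, $B=\bigcap_{\operatorname{ht}P=1}B_P$. (If $B$ is a field, the intersection over the empty set is $L=B$ and there is nothing to show.) Fix $P$ of height one, and put $\mathfrak p=P\cap A$ and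
$$S=B_{\mathfrak p}=(A\setminus\mathfrak p)^{-1}B\subset B_P .$$
It suffices to show $c_i\in S$.

The ring $S$ is integral over $A_{\mathfrak p}$, so its maximal ideals come from the primes of $B$ over $\mathfrak p$. By Fact 1 these are conjugates of $P$, so they have height one and do not contain $J$. Hence $JS=S$ and $I_GS=dS$, and by Fact 4 this is the augmentation ideal of $S$. Moreover $S^G=A_{\mathfrak p}$, $\Delta(S)\subset S$ and $\operatorname{Tr}(wS)=\varphi(S)\subset A_{\mathfrak p}$.

**Step 2: the modules $F_m$.** The purpose is to set up rules of calculation with integral coefficients. Put $F_m=\sum_{i\le m}S\Delta^i$ for $0\le m\le p-1$. Then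
$$\Delta\circ F_m\subset F_{m+1}\ (m\le p-2),\qquad F_m\circ s\subset F_m\ (s\in S).\tag{8}$$
The first rule follows from (7): $\Delta\circ s\Delta^i=\sigma(s)\Delta^{i+1}+\Delta(s)\Delta^i$, with $\sigma(s),\Delta(s)\in S$. For the second, $F_0\circ s\subset F_0$ is clear. By induction, $\Delta^m\circ s=\Delta\circ(\Delta^{m-1}\circ s)\in\Delta\circ F_{m-1}\subset F_m$, and the terms with lower powers are covered by $F_{m-1}\circ s\subset F_{m-1}$. We shall show $\varphi\in F_{p-1}$. By uniqueness of the $c_i$ this gives $c_i\in S$.

**Step 3: the bound $w\in d^{1-p}S$.** The purpose is to generalize (6), where $w$ was multiplied by $b-\sigma(b)$; now each $g\ne1$ contributes one factor $d$. Let $1\ne g\in G$. By Facts 3 and 4 the elements $g(v)-v$ $(v\in S)$ generate $dS$, so $d=\sum_ju_j(v_j-g(v_j))$ with $u_j,v_j\in S$. Put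
$$e_g=\sum_ju_j\otimes v_j-\Bigl(\sum_ju_jg(v_j)\Bigr)\otimes1\ \in\ S\otimes_{A_{\mathfrak p}}S .$$
For $h\in G$ let $\mu_h:S\otimes_{A_{\mathfrak p}}S\to S$ be the ring homomorphism $s\otimes t\mapsto s\,h(t)$; it is well defined since $h$ fixes $A_{\mathfrak p}$. Then $\mu_1(e_g)=d$ and $\mu_g(e_g)=0$. Let $e=\prod_{g\ne1}e_g=\sum_ix_i\otimes z_i$. Since the $\mu_h$ are ring homomorphisms, $\mu_1(e)=d^{p-1}$ and $\mu_h(e)=0$ for $h\ne1$. Therefore
$$\sum_ix_i\operatorname{Tr}(z_iw)=\sum_{h\in G}\Bigl(\sum_ix_ih(z_i)\Bigr)h(w)=\sum_{h\in G}\mu_h(e)\,h(w)=d^{p-1}w .$$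
On the left, $\operatorname{Tr}(z_iw)\in A_{\mathfrak p}$, so the sum lies in $S$. Hence $d^{p-1}w\in S$. (For $p=2$ and $e=1\otimes b-\sigma(b)\otimes1$ the same computation is (6).)

**Step 4: the case $d\in S^\times$.** Here $w\in S$ by Step 3. Since $\sigma=1+d\Delta\in F_1$, and $\sigma\circ F_{i-1}\subset F_{i-1}+d\,\Delta\circ F_{i-1}\subset F_i$ by (8), we get $\sigma^i\in F_i$ for $i\le p-1$. So $\varphi=\sum_{i<p}\sigma^i(w)\sigma^i\in F_{p-1}$.

**Step 5: the case $d\notin S^\times$.** The purpose is to use divided differences to see the cancellation of poles. The element $d$ lies in some maximal ideal $Q$ of $S$, so $I_GS=dS\subset Q$. For $x\in Q$ we have $\sigma(x)=x+(\sigma(x)-x)\in Q$, so $Q$ is $G$-stable. The maximal ideals of $S$ form one $G$-orbit, so $Q$ is the only one. Thus $S$ is a local domain with principal augmentation ideal $dS$, and Lemma 1 applies to it, with some $y\in S$. By Lemma 1(a), $d$ and $y_k-y_0$ generate the same ideal, so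
$$\varepsilon_k:=\frac d{y_k-y_0}\in S^\times\quad(1\le k\le p-1),\qquad f'(y)=\prod_{j\ne0}(y_0-y_j)\in S^\times d^{\,p-1}.$$
By definition $D_k=(y_k-y_0)^{-1}(\sigma-1)\circ D_{k-1}=\varepsilon_k\,\Delta\circ D_{k-1}$. Starting from $D_0=1\in F_0$, (8) gives $D_k\in F_k$ by induction. By Step 3, $s:=wf'(y)\in S$. By Lemma 1(b), whose formula (2) is an identity of operators on $L$,
$$\varphi(b)=\operatorname{Tr}(wb)=\operatorname{Tr}\bigl(sb/f'(y)\bigr)=D_{p-1}(sb).$$
So $\varphi=D_{p-1}\circ s\in F_{p-1}\circ s\subset F_{p-1}$ by (8).

In both cases $\varphi\in F_{p-1}$, so all $c_i\in S\subset B_P$. As $P$ was arbitrary, $c_i\in B$. $\square$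

**Corollary 3.** If $I_G$ is not principal, then $\varphi(\mathfrak m_B)\subset\mathfrak m_A$ for all $\varphi\in\operatorname{Hom}_A(B,A)$.

**Proof.** By (4), $J\ne B$, so $J\subset\mathfrak m_B$. Let $b\in\mathfrak m_B$ and write $\varphi(b)=c_0b+\sum_{i\ge1}c_i\Delta^i(b)$ with $c_i\in B$. For $i\ge1$ we have $\Delta^{i-1}(b)\in B$, so $\Delta^i(b)\in\Delta(B)\subset J\subset\mathfrak m_B$. Hence $\varphi(b)\in\mathfrak m_B\cap A=\mathfrak m_A$. $\square$

## Freeness over a regular $A$, and (A2) implies (A1)

Let $A$ and $B$ be regular.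

**Step 1: $B$ is free of rank $p$ over $A$.** This supplies the forms. The ring $A$ is Noetherian and normal, $L/K$ is finite separable, and $B$, being normal and integral over $A$, is the integral closure of $A$ in $L$. So $B$ is a finite $A$-module. By Fact 1, $\mathfrak m_B$ is the only prime of $B$ over $\mathfrak m_A$, so $\sqrt{\mathfrak m_AB}=\mathfrak m_B$, and $\dim A=\dim B$. A regular system of parameters of $A$ is therefore a system of parameters of $B$. As $B$ is regular, hence Cohen–Macaulay, it is a $B$-regular sequence. So $\operatorname{depth}_AB=\dim A$. The Auslander–Buchsbaum formula $\operatorname{pd}_AB+\operatorname{depth}_AB=\operatorname{depth}A=\dim A$ gives $\operatorname{pd}_AB=0$. So $B$ is free over $A$, of rank $[L:K]=p$.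

**Step 2: the case $\mathfrak m_B\ne\mathfrak m_AB$.** Choose $b_0\in\mathfrak m_B\setminus\mathfrak m_AB$. Its class in $B/\mathfrak m_AB$ is nonzero and extends to a $k_A$-basis. By Nakayama, lifts of this basis, with $b_0$ among them, form an $A$-basis of the free module $B$. The coordinate form belonging to $b_0$ is a $\varphi\in\operatorname{Hom}_A(B,A)$ with $\varphi(b_0)=1\notin\mathfrak m_A$. By Corollary 3, $I_G$ is principal.

**Step 3: the case $\mathfrak m_B=\mathfrak m_AB$.** Here no element as in Step 2 exists, and we find a generator of the ring directly. The field $k_B=B/\mathfrak m_AB$ has degree $p$ over $k_A$. As $p$ is prime, $k_B=k_A(\bar y)$ for any $\bar y\in k_B\setminus k_A$, so $1,\bar y,\dots,\bar y^{p-1}$ span $k_B$. By Nakayama $B=A[y]$ for any lift $y$ of $\bar y$. Each $\sigma(b)-b$ is an $A$-combination of elements $\sigma(y)^i-y^i$, hence divisible by $\sigma(y)-y$. So $I_G=(\sigma(y)-y)$ is principal.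

In both cases $I_G$ is principal. With (A1) $\Rightarrow$ (A2) above, Theorem A is proved. $\blacksquare$

## Flatness and free summands over a factorial $B$

We prove Theorem B. Corollary 3 is at our disposal: it was proved for Noetherian factorial local $B$, with no assumption on $A$.

**(B1) $\Rightarrow$ (B2) and (B3).** Lemma 1(c) gives $B=A[y]$, free over $A$.

**(B2) $\Rightarrow$ (B1).** If $B=A[y]$, each $\sigma(b)-b$ is an $A$-combination of the elements $\sigma(y)^i-y^i$, so $I_G=(\sigma(y)-y)$.

**(B5): a large free summand forces $I_G$ to be principal.** A free direct summand of rank $r$ is given by $e_1,\dots,e_r\in B$ and $\varphi_1,\dots,\varphi_r\in\operatorname{Hom}_A(B,A)$ with $\varphi_i(e_j)=\delta_{ij}$. Suppose $I_G$ is not principal. By Corollary 3, $\varphi_i(\mathfrak m_B)\subset\mathfrak m_A$, so $\varphi_i$ induces a $k_A$-linear map $\bar\varphi_i:k_B\to k_A$, and $\bar\varphi_i(\bar e_j)=\delta_{ij}$. So $\bar e_1,\dots,\bar e_r$ are linearly independent over $k_A$ and $r\le[k_B:k_A]$, a contradiction. Hence (B1) holds, and with it (B2) and (B3).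

For the last assertion let $k_A=k_B$. If $A^2$ is a direct summand, then $r=2>1=[k_B:k_A]$ and $I_G$ is principal. Conversely, if $I_G$ is principal, then $B\cong A^p$ with $p\ge2$, so $A^2$ is a direct summand.

**(B3) $\Rightarrow$ (B1).** We first make $B$ free. The map $A\to B$ is flat and local, hence faithfully flat, so $\mathfrak aB\cap A=\mathfrak a$ for all ideals $\mathfrak a$ of $A$, and $A$ is Noetherian as in the proof of (A1) $\Rightarrow$ (A2). Since $B$ is factorial, it is normal, so $A$ is normal and $B$ is the integral closure of $A$ in the finite separable extension $L$. Hence $B$ is finite over $A$. Being finite and flat over a Noetherian local ring, it is free, of rank $p$. So $\dim_{k_A}B/\mathfrak m_AB=p$, and its quotient $k_B$ has $[k_B:k_A]\le p$. If $[k_B:k_A]<p$, apply (B5) with $r=p$. If $[k_B:k_A]=p$, then $B/\mathfrak m_AB\to k_B$ is an isomorphism, so $\mathfrak m_B=\mathfrak m_AB$, and Step 3 of the previous section applies word for word: it used only that $B$ is finite over $A$ and $[k_B:k_A]=p$.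

**(B1) $\Leftrightarrow$ (B4) for regular $B$.** This is Theorem A. $\square$

## Composite order, non-factorial rings, and the bound on the rank

Three examples show that the hypotheses cannot be dropped.

**Prime order.** Let $k$ be a field of characteristic $\ne2,3$ with a primitive cube root of unity $\omega$, let $B=k[[x,y]]$, $\sigma(x)=-x$, $\sigma(y)=\omega y$. Then $\sigma$ has order $6$. A monomial $x^iy^j$ is invariant iff $(-1)^i\omega^j=1$. As $-1$ and $\omega$ have the coprime orders $2$ and $3$, this means $2\mid i$ and $3\mid j$. So $A=k[[x^2,y^3]]$ is regular. But $I_G=(-2x,(\omega-1)y)=(x,y)$ is not principal.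

**Factoriality.** Let $\operatorname{char}k\ne3$, let $\omega\in k$ be a primitive cube root of unity, and let $B=k[[a^3,a^2b,ab^2,b^3]]\subset k[[a,b]]$. This consists of the power series whose monomials all have total degree divisible by $3$. It is normal: an element of $\operatorname{Frac}B$ integral over $B$ is some $F\in k[[a,b]]$ with $hF\in B$ for some $0\neq h\in B$; splitting $F=F_0+F_1+F_2$ by degree mod $3$ gives $hF_1=hF_2=0$, so $F=F_0\in B$. Put $u=a^3$, $v=b^3$, $s=a^2b$, $t=ab^2$, and let $\sigma$, of order $3$, be induced by $b\mapsto\omega b$. So $u,v$ are fixed, $\sigma(s)=\omega s$, $\sigma(t)=\omega^2t$. Sorting monomials $a^ib^j$ with $3\mid i+j$ by $j$ mod $3$ gives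
$$B=A\oplus As\oplus At,\qquad A=B^G=k[[u,v]].$$
So $A$ is regular and $B$ is free over $A$. For $b=\alpha+\beta s+\gamma t$ we have $\sigma(b)-b=(\omega-1)\beta s+(\omega^2-1)\gamma t$, so $I_G=(s,t)$. Since $s^2=ut$, $t^2=vs$, $st=uv$, the ring $B/\mathfrak m_AB=k[s,t]/(s,t)^2$ has dimension $3$ over $k$. Any element of it is $z=\gamma_0+n$ with $\gamma_0\in k$ and $n^2=0$, so $k[z]$ has dimension at most $2$. Hence $B/\mathfrak m_AB$ is not generated by one element over $k$, and $B$ is not of the form $A[y]$. By Lemma 1(c), $I_G=(s,t)$ is not principal. What fails is the splitting (3), $I_G=dJ$ with $J$ in no height-one prime. From the products above, $(s,t)=uvA\oplus As\oplus At$, so $B/(s,t)=k[[u,v]]/(uv)$ and $I_G$ lies in the height-one primes $(u,s,t)$ and $(v,s,t)$ without being a multiple $dJ$ as in (3). Indeed, if it were $dJ$, the proofs of Proposition 2 and Corollary 3 would run for this normal $B$; but the $A$-basis element $s\in\mathfrak m_B$ has a coordinate form taking the value $1$ at it. So Corollary 3 would fail unless $J=B$, and $J=B$ would make $I_G$ principal.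

**The bound in (B5).** Let $k$ contain a $p$-th root of unity $\zeta\ne1$, and let $\sigma$ act on $B=k[[x,y]]$ by $x\mapsto\zeta x$, $y\mapsto\zeta y$. Then $k_A=k_B=k$. As $\operatorname{char}k\ne p$, the form $\frac1p\operatorname{Tr}$ maps $B$ onto $A$ and is the identity on $A$, so $A$ is a free direct summand of $B$ of rank $1=[k_B:k_A]$. But $I_G=(x,y)$ is not principal. So the inequality $r>[k_B:k_A]$ in (B5) cannot be weakened to $r\ge[k_B:k_A]$.
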